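\title{Character varieties of twisted Hopf links retract onto their unitary parts}

\begin{abstract}
We prove that for all $r,n\ge 1$ the $\mathrm{SU}(r)$-character variety of the twisted Hopf link with $n$ twists is a strong deformation retract of its $\mathrm{SL}(r,\mathbb C)$-character variety. The deformation is given by explicit formulas on the Kempf--Ness set of minimal vectors. The same method applies to every complex reductive group and to every finitely generated group that is a central extension of a free product of finite groups and a free group; this class contains the groups of all twisted Hopf links and all torus knots.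
\end{abstract}

\section{Introduction}

Let $n\ge1$. The twisted Hopf link $H_n$ is the $(2,2n)$-torus link, and the fundamental group of its complement is
\[
\Gamma_n=\langle a,b\mid [a^n,b]=1\rangle .
\]
A homomorphism from $\Gamma_n$ to a group $G$ is a pair $(A,B)\in G^2$ such that $A^n$ commutes with $B$, and $G$ acts on such pairs by simultaneous conjugation. For $G=\mathrm{SU}(r)$ we let $X(H_n,\mathrm{SU}(r))$ be the orbit space with the quotient topology; it is compact. For $G=\mathrm{SL}(r,\mathbb C)$ orbits need not be closed, and we let $X(H_n,\mathrm{SL}(r,\mathbb C))$ be the GIT quotient, an affine variety whose points correspond to the closed orbits, with its Euclidean topology (Section~\ref{sec:git} recalls the definition). The inclusion of groups induces a natural map $X(H_n,\mathrm{SU}(r))\to X(H_n,\mathrm{SL}(r,\mathbb C))$. It is a topological embedding (Lemma~\ref{lem:descent}), and we regard the first space as a subspace of the second.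

A subspace $X_0$ of a space $X$ is a \emph{strong deformation retract} if there is a continuous map $H\colon X\times[0,1]\to X$ with $H_0=\mathrm{id}$, $H_1(X)\subset X_0$, and $H_t(x)=x$ for all $x\in X_0$ and all $t$. When this holds for the two character varieties, the compact space of unitary representations carries the whole homotopy type of the complex variety. For $r=1$ both spaces are points. For $r=2$ and every $n$ it is known that $X(H_n,\mathrm{SU}(2))$ is a strong deformation retract of $X(H_n,\mathrm{SL}(2,\mathbb C))$, and that both spaces are homotopy equivalent to a wedge of $n$ copies of $S^2$. The conjecture posed in \cite{GLMM} is that the retraction exists in every rank. We prove it.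

\begin{theorem}\label{thm:A}
For all $r,n\ge1$, $X(H_n,\mathrm{SU}(r))$ is a strong deformation retract of $X(H_n,\mathrm{SL}(r,\mathbb C))$.
\end{theorem}

To see why one would expect this, replace $\Gamma_n$ by simpler groups. Each has its own way of making a representation in $\mathrm{SL}(r,\mathbb C)$ unitary.
\begin{itemize}
\item For the group $\mathbb Z$, the invariants of a matrix under conjugation are the coefficients of its characteristic polynomial, so a point of the quotient is an unordered $r$-tuple of eigenvalues with product $1$. The map $\lambda\mapsto\lambda|\lambda|^{-s}$, $s\in[0,1]$, \emph{divides out the moduli} and ends at the spectra of unitary matrices.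
\item For a finite group, \emph{averaging} the standard Hermitian form gives an invariant form, so every representation is conjugate to a unitary one.
\item For a free group there are no relations to respect, and the \emph{polar decomposition} $B\mapsto B(B^*B)^{-s/2}$ moves each generator to a unitary matrix.
\end{itemize}
The group $\Gamma_n$ is assembled from these three kinds of pieces: the element $a^n$ is central, and $\Gamma_n/\langle a^n\rangle\cong\mathbb Z/n*\mathbb Z$. Our deformation treats the pieces one after the other. It makes $A^n$ unitary by dividing out moduli, then $A$ by averaging, then $B$ by polar decomposition.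

There are two difficulties. First, these operations use adjoints, so they commute with conjugation by $\mathrm{SU}(r)$ but not by $\mathrm{SL}(r,\mathbb C)$, and they do not descend to the GIT quotient. The remedy is the theorem of Kempf and Ness, which presents the GIT quotient as the quotient by $\mathrm{SU}(r)$ of the set of pairs of minimal norm in their orbits. Second, the relation $[A^n,B]=1$ must hold throughout, and applying the polar decomposition to both $A$ and $B$ destroys it, even for pairs of minimal norm (Example~\ref{ex:order3}). Here minimality helps a second time: for a minimal pair, the positive part of the central element $A^n$ commutes with $A$ and $B$.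

The argument uses only the shape of $\Gamma_n$ just described. For a finitely generated group $\Gamma$, a complex reductive linear algebraic group $G$ and a maximal compact subgroup $K$, put $X(\Gamma,G)=\operatorname{Hom}(\Gamma,G)/\!\!/G$ and $X(\Gamma,K)=\operatorname{Hom}(\Gamma,K)/K$, with the same conventions on topologies. We write $\mathbb Z^{*l}$ for the free group of rank $l$.

\begin{theorem}\label{thm:B}
Let $\Gamma$ be a finitely generated group with a central subgroup $Z$ such that
\[
\Gamma/Z\cong F_1*\dots*F_m*\mathbb Z^{*l},\qquad F_i \text{ finite},\quad m,l\ge0 .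
\]
Let $G$ be any complex reductive linear algebraic group and $K$ a maximal compact subgroup. Then $X(\Gamma,K)$ is a strong deformation retract of $X(\Gamma,G)$.
\end{theorem}

\begin{corollary}\label{cor:examples}
The conclusion of Theorem~\ref{thm:B} holds, for every complex reductive $G$ (for instance $\mathrm{GL}_r$, $\mathrm{SL}_r$, $\mathrm{PGL}_r$, $\mathrm{Sp}_{2r}$, $\mathrm{SO}_r$), for the following groups $\Gamma$:
\begin{enumerate}
\item[(1)] the groups $\Gamma_n$ of the twisted Hopf links;
\item[(2)] the torus knot groups $\langle x,y\mid x^p=y^q\rangle$;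
\item[(3)] the groups $\mathbb Z^d\times\mathbb Z^{*l}$;
\item[(4)] the fundamental group of any compact connected orientable Seifert fibered $3$-manifold with nonempty boundary and orientable base.
\end{enumerate}
\end{corollary}

Theorem~\ref{thm:A} is a special case of Theorem~\ref{thm:B}, but we prove it first and separately: its proof consists of three explicit formulas, and it is the model for the general case. Section~\ref{sec:KN} reduces both theorems to the construction of an equivariant homotopy on minimal vectors. Section~\ref{sec:rank2} works out rank two by hand, Section~\ref{sec:A} proves Theorem~\ref{thm:A}, and Section~\ref{sec:B} proves Theorem~\ref{thm:B} and Corollary~\ref{cor:examples}.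

\section{Minimal vectors and descent to the quotient}\label{sec:KN}

\subsection{Positive matrices}

Let $\mathrm{Pos}_N$ be the set of positive definite Hermitian $N\times N$ matrices. The exponential is a homeomorphism from the Hermitian matrices onto $\mathrm{Pos}_N$. For $x\in\mathrm{Pos}_N$ and $s\in\mathbb R$ put $x^s=\exp(s\log x)$; this matrix acts on the $\mu$-eigenspace of $x$ by $\mu^s$, so $\det(x^s)=(\det x)^s$. For $g\in\mathrm{GL}_N(\mathbb C)$ put $|g|=(g^*g)^{1/2}$. The polar decomposition is the unique factorization $g=kp$ with $k$ unitary and $p\in\mathrm{Pos}_N$; here $p=|g|$, and we call $k=g|g|^{-1}$ the \emph{unitary factor} of $g$. All our deformations are built from the following rules.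

\begin{lemma}\label{lem:pos}
Let $x,y\in\mathrm{Pos}_N$, $g\in\mathrm{GL}_N(\mathbb C)$, $u\in\mathrm U(N)$ and $s\in\mathbb R$.
\begin{enumerate}
\item[(a)] The map $(x,s)\mapsto x^s$ is continuous, $(uxu^{-1})^s=ux^su^{-1}$, and $|ugu^{-1}|=u|g|u^{-1}$.
\item[(b)] A matrix that commutes with $x$ commutes with $x^s$.
\item[(c)] If $x$ and $y$ commute, then $xy\in\mathrm{Pos}_N$ and $(xy)^s=x^sy^s$.
\item[(d)] If $w$ is unitary or Hermitian and commutes with $g$, then $w$ commutes with $g^*$ and with $|g|^s$.
\item[(e)] If $g^*xg=x$, then $x^{1/2}gx^{-1/2}$ is unitary. If $u^*xu=x$, then $u$ commutes with $x^s$.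
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Continuity follows from that of $\exp$ and $\log$; conjugation by $u$ transports eigenspaces and commutes with taking adjoints. (b) Such a matrix preserves the eigenspaces of $x$. (c) Diagonalize $x$ and $y$ in a common orthonormal basis. (d) Taking adjoints in $wg=gw$ shows that $w^*$ commutes with $g^*$, and $w^*$ is $w^{-1}$ or $w$. So $w$ commutes with $g^*$, hence with $g^*g$, and (b) applies. (e) With $g'=x^{1/2}gx^{-1/2}$ we have $g'^*g'=x^{-1/2}(g^*xg)x^{-1/2}=I$. The equation $u^*xu=x$ says that $xu=ux$, and (b) applies.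
\end{proof}

\subsection{Self-adjoint groups}\label{sec:groups}

Throughout this section $G\subset\mathrm{GL}_N(\mathbb C)$ is a Zariski closed subgroup that is stable under $g\mapsto g^*$, and
\[
K=G\cap\mathrm U(N),\qquad \mathcal P=G\cap\mathrm{Pos}_N .
\]
We use the following standard facts: such a group $G$ is reductive and $K$ is a maximal compact subgroup; every complex reductive linear algebraic group is isomorphic to such a group; and its maximal compact subgroups are conjugate. Composing the isomorphism with an inner automorphism, we may arrange that a given maximal compact subgroup becomes $G\cap\mathrm U(N)$.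

\begin{lemma}\label{lem:powers}
If $p\in\mathcal P$, then $p^s\in\mathcal P$ for all $s\in\mathbb R$. If $g\in G$, then $|g|\in\mathcal P$ and $g|g|^{-1}\in K$.
\end{lemma}

\begin{proof}
Let $f$ be a polynomial in the matrix entries and $\det^{-1}$ that vanishes on $G$. If $e^{\lambda_1},\dots,e^{\lambda_N}$ are the eigenvalues of $p$, the entries of $p^s$ are fixed linear combinations of the functions $e^{s\lambda_i}$, and $\det(p^s)^{-1}=e^{-s\sum\lambda_i}$. Hence $f(p^s)=\sum_{j=1}^{J}c_je^{s\mu_j}$ with distinct real $\mu_j$. This vanishes at $s=0,1,\dots,J-1$, because $p^s\in G$ for integer $s$. The Vandermonde matrix of the distinct numbers $e^{\mu_j}$ is invertible, so all $c_j$ vanish and $f(p^s)=0$ for all $s$. Thus $p^s\in G$. For $g\in G$ apply this to $p=g^*g$ and $s=1/2$.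
\end{proof}

\subsection{GIT quotients and minimal vectors}\label{sec:git}

Let $I$ be a finite nonempty set and let $G$ act on $V=\operatorname{End}(\mathbb C^N)^I$ by simultaneous conjugation, written $v\mapsto g\cdot v$. Thus $g\cdot v=v$ means that $g$ commutes with every component of $v=(X_i)_{i\in I}$. Let $Y\subset V$ be a Zariski closed $G$-stable subset. We recall the basic facts on quotients by reductive groups. The ring $\mathbb C[V]^G$ is generated by finitely many homogeneous polynomials $f_1,\dots,f_q$ of degrees $d_j>0$, and the restriction $\mathbb C[V]^G\to\mathbb C[Y]^G$ is onto. The quotient $Y/\!\!/G$ is the affine variety with coordinate ring $\mathbb C[Y]^G$. It is identified with the image of $Y$ under $\pi=(f_1,\dots,f_q)\colon V\to\mathbb C^q$, which is a closed subset, and its Euclidean topology is the one induced from $\mathbb C^q$. Every fiber of $\pi\colon Y\to Y/\!\!/G$ contains exactly one closed orbit; for orbits, Zariski closed and Euclidean closed mean the same.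

Give $V$ the Hermitian product $\langle v,w\rangle=\sum_i\operatorname{tr}(X_iY_i^*)$ for $v=(X_i)$, $w=(Y_i)$. Its norm is $K$-invariant. The set of \emph{minimal vectors} of $Y$ is
\[
\mathcal M=\{v\in Y:\ \|g\cdot v\|\ge\|v\|\ \text{ for all } g\in G\},
\]
a closed $K$-stable subset. The tool for studying $\mathcal M$ is the norm along the curves $s\mapsto p^s\cdot v$. Let $p\in\mathcal P$ and $\xi=\log p$. The operator $\operatorname{ad}\xi\colon(X_i)\mapsto([\xi,X_i])$ on $V$ is Hermitian, because $\operatorname{tr}([\xi,X]Y^*)=\operatorname{tr}(XY^*\xi-X\xi Y^*)=\operatorname{tr}(X[\xi,Y]^*)$, and $p^s\cdot v=e^{s\operatorname{ad}\xi}v$. Decomposing $v=\sum_\mu v_\mu$ into orthogonal eigenvectors of $\operatorname{ad}\xi$, we get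
\begin{equation}\label{eq:phi}
\phi(s):=\|p^s\cdot v\|^2=\sum_\mu e^{2s\mu}\|v_\mu\|^2,\qquad \phi''(s)=\sum_\mu 4\mu^2e^{2s\mu}\|v_\mu\|^2\ge0 .
\end{equation}

\begin{lemma}\label{lem:stab}
Let $v\in\mathcal M$ and $g\in G$, with polar decomposition $g=kp$. If $\|g\cdot v\|=\|v\|$, then $p^s\cdot v=v$ for all $s\in\mathbb R$, and $g\cdot v=k\cdot v$. In particular, if $g\cdot v=v$, then $k$, $g^*$ and all $p^s$ fix $v$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:powers}, $k\in K$ and $p^s\in G$. The convex function $\phi$ of \eqref{eq:phi} has its minimum at $0$ because $v\in\mathcal M$, and $\phi(1)=\|k^{-1}g\cdot v\|^2=\|g\cdot v\|^2=\phi(0)$. So $\phi$ is constant on $[0,1]$, and $\phi''=0$ there forces $v_\mu=0$ for $\mu\ne0$. Hence $p^s\cdot v=v$ and $g\cdot v=k\cdot v$. If $g\cdot v=v$, then $k\cdot v=v$ and $g^*\cdot v=pk^{-1}\cdot v=v$.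
\end{proof}

\begin{remark}\label{rem:moment}
For our examples it is useful to have a test for minimality: if $G=\mathrm{SL}(N,\mathbb C)$, then $v=(X_i)\in Y$ is minimal if and only if $\eta:=\sum_i[X_i,X_i^*]$ vanishes. Indeed, $\phi'(0)=2\langle(\operatorname{ad}\xi)v,v\rangle=2\operatorname{tr}(\xi\eta)$. If $\eta=0$, the convex function $\phi$ has its minimum at $0$ for every $p$, so $\|kp\cdot v\|=\|p\cdot v\|\ge\|v\|$. If $v$ is minimal, take $p=e^\eta$, which lies in $G$ since $\eta$ is Hermitian of trace $0$; then $0=\phi'(0)=2\operatorname{tr}(\eta^2)$.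
\end{remark}

\begin{proposition}\label{prop:KN}
The map $\mathcal M/K\to Y/\!\!/G$ induced by $\pi$ is a homeomorphism.
\end{proposition}

\begin{proof}
The map is continuous. It is surjective: each fiber of $\pi$ contains a closed orbit, and the norm attains its minimum on it.

It is injective. The theorem of Kempf and Ness \cite{KN} says that the orbit of a minimal vector is closed. (For disconnected $G$, apply it to the identity component, which is again stable under adjoints; a $G$-orbit is a finite union of translates of an orbit of that component.) Let $v,v'\in\mathcal M$ have the same image. A fiber contains only one closed orbit, so $v'=g\cdot v$ with $g\in G$. Both vectors are minimal, so $\|v'\|=\|v\|$, and Lemma~\ref{lem:stab} gives $v'\in K\cdot v$.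

It remains to see that the map is closed. Let $\mathcal M_V\supset\mathcal M$ be the set of minimal vectors of $V$; it is closed and stable under scalar multiplication. If $v\in\mathcal M_V$ and $\pi(v)=0$, then the closed orbits $G\cdot v$ and $\{0\}$ lie in one fiber of $\pi$, so $v=0$. Hence the continuous function $\Psi(v)=\sum_j|f_j(v)|^{2/d_j}$ has a positive lower bound $c$ on the compact set of unit vectors in $\mathcal M_V$. Since $\Psi(tv)=t^2\Psi(v)$ for $t>0$, we get $\Psi(v)\ge c\|v\|^2$ on $\mathcal M_V$. So the preimage in $\mathcal M$ of a compact subset of $\mathbb C^q$ is closed and bounded, hence compact, and the map $\mathcal M/K\to Y/\!\!/G$ is proper. A proper continuous map to a locally compact Hausdorff space is closed.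
\end{proof}

One might now try to deform $\mathcal M$ inside itself, but the condition of being minimal is hard to preserve. The next lemma shows that this is unnecessary: the homotopy has to start in $\mathcal M$, in order to be well defined on the quotient, and may then wander anywhere in $Y$.

\begin{lemma}[descent]\label{lem:descent}
Let $Y_K\subset\mathcal M$ be compact and $K$-stable. Then the natural map $Y_K/K\to Y/\!\!/G$ is a topological embedding. Suppose that $\Phi\colon\mathcal M\times[0,1]\to Y$ is continuous, that $\Phi_t(k\cdot v)=k\cdot\Phi_t(v)$ for $k\in K$, that $\Phi_0$ is the inclusion, that $\Phi_1(\mathcal M)\subset Y_K$, and that $\Phi_t(v)=v$ for all $v\in Y_K$ and all $t$. Then $Y_K/K$ is a strong deformation retract of $Y/\!\!/G$.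
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:KN} the map $Y_K/K\to\mathcal M/K\cong Y/\!\!/G$ is a continuous injection from a compact space to a Hausdorff space, hence an embedding. The map $\pi\circ\Phi\colon\mathcal M\times[0,1]\to Y/\!\!/G$ is continuous and $K$-invariant. The projection $\mathcal M\to\mathcal M/K$ is open, as for any group action, so $\mathcal M\times[0,1]\to(\mathcal M/K)\times[0,1]$ is an open surjection and therefore a quotient map. Thus $\pi\circ\Phi$ induces a continuous map $H\colon(Y/\!\!/G)\times[0,1]\to Y/\!\!/G$ with $H_t(\pi(v))=\pi(\Phi_t(v))$ for $v\in\mathcal M$. The hypotheses on $\Phi$ say that $H_0=\mathrm{id}$, that $H_1$ takes values in $Y_K/K$, and that $H_t$ is the identity on $Y_K/K$.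
\end{proof}

\section{Minimal pairs and the case of rank two}\label{sec:rank2}

In this section and the next, $G=\mathrm{SL}(r,\mathbb C)$, $K=\mathrm{SU}(r)$, $V=\operatorname{End}(\mathbb C^r)^2$ and
\[
Y=\{(A,B)\in V:\ \det A=\det B=1,\ A^nB=BA^n\},\qquad Y_K=Y\cap K^2 .
\]
Then $Y$ is Zariski closed and $G$-stable, $Y_K$ is compact and $K$-stable, $Y/\!\!/G=X(H_n,G)$ and $Y_K/K=X(H_n,K)$.

\begin{lemma}\label{lem:pairs}
We have $Y_K\subset\mathcal M$. If $(A,B)\in\mathcal M$ and $T=A^n$, then $T$ is normal and all powers $|T|^s$ commute with $A$ and $B$.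
\end{lemma}

\begin{proof}
If $\sigma_1,\dots,\sigma_r$ are the eigenvalues of $|A|$ and $\det A=1$, the inequality of arithmetic and geometric means gives $\|A\|^2=\sum\sigma_i^2\ge r(\prod\sigma_i)^{2/r}=r$, and $\|A\|^2=r$ for unitary $A$. So $\|v\|^2\ge2r$ on all of $Y$, with equality on $Y_K$. For the second claim, $T\in G$ commutes with $A$ and $B$, that is, it fixes $(A,B)$. By Lemma~\ref{lem:stab}, $|T|^s$ and $T^*$ commute with $A$ and $B$; in particular $T^*$ commutes with $T=A^n$.
\end{proof}

Minimality is essential here: for $A=B=\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$ the matrix $|T|^2=\left(\begin{smallmatrix}1&n\\n&1+n^2\end{smallmatrix}\right)$ does not commute with $A$.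

Now let $r=2$ and $(A,B)\in\mathcal M$. The normal matrix $T=A^n$ either has distinct eigenvalues or equals $\pm I$.

\emph{Distinct eigenvalues.} In an orthonormal basis of eigenvectors of $T$, the matrices $A$ and $B$ are diagonal because they commute with $T$, say $A=\operatorname{diag}(\lambda,\lambda^{-1})$ and $B=\operatorname{diag}(\mu,\mu^{-1})$. We divide out the moduli of $\lambda$ and $\mu$. Without reference to the basis, this reads $A\mapsto A|T|^{-s/n}$ and $B\mapsto B|B|^{-s}$, since $|T|^{1/n}=\operatorname{diag}(|\lambda|,|\lambda|^{-1})$.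

\emph{$T=\pm I$.} The relation puts no condition on $B$, as long as $A^n$ remains $\pm I$. So $B$ can be moved by polar decomposition, whereas $A$ should be moved within its conjugacy class. The following example shows what goes wrong otherwise, and how averaging repairs it.

\begin{example}\label{ex:order3}
Let $n=3$ and
\[
A=\begin{pmatrix}0&-1\\1&-1\end{pmatrix},\quad J=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\quad S=\begin{pmatrix}0&1\\1&0\end{pmatrix},\quad k=\tfrac1{\sqrt2}(I+iS)\in\mathrm{SU}(2),\quad B=kA^*k^{-1}.
\]
The characteristic polynomial of $A$ is $t^2+t+1$, so $A^3=I$ and $(A,B)\in Y$. We have $AA^*=\left(\begin{smallmatrix}1&1\\1&2\end{smallmatrix}\right)$ and $A^*A=\left(\begin{smallmatrix}1&-1\\-1&2\end{smallmatrix}\right)$, so $[A,A^*]=2S$ and $[B,B^*]=k(-2S)k^{-1}=-2S$. By Remark~\ref{rem:moment} the pair $(A,B)$ is minimal.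

\emph{Polar decomposition fails.} The unitary factor of $A$ is $U=\frac1{\sqrt5}(-I-2J)$, because $U$ is unitary and $U^*A=\frac1{\sqrt5}\left(\begin{smallmatrix}2&-1\\-1&3\end{smallmatrix}\right)$ is positive definite. It is a rotation by an angle $\theta$ with $\cos\theta=-1/\sqrt5\notin\{\pm1,\pm\frac12\}$, so $3\theta\notin\pi\mathbb Z$ and $U^3$ has nonzero off-diagonal entries. From $A^*=|A|U^*=U^*(U|A|U^*)$, the unitary factor of $B$ is $kU^*k^{-1}$. Since $SJ=-JS$ and $k^2=iS$, we have $kJk^{-1}=Jk^{-2}=-iJS=\operatorname{diag}(-i,i)$, so $kU^*k^{-1}=\frac1{\sqrt5}\operatorname{diag}(-1-2i,-1+2i)$. This matrix does not commute with $U^3$: the pair of unitary factors lies outside $Y$.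

\emph{Averaging works.} We have $A^2=\left(\begin{smallmatrix}-1&1\\-1&0\end{smallmatrix}\right)$ and $(A^2)^*A^2=\left(\begin{smallmatrix}2&-1\\-1&1\end{smallmatrix}\right)$, so
\[
h=\tfrac13\bigl(I+A^*A+(A^2)^*A^2\bigr)=\tfrac23\begin{pmatrix}2&-1\\-1&2\end{pmatrix}.
\]
The map $x\mapsto A^*xA$ permutes the three summands, so $A^*hA=h$, and $U'=h^{1/2}Ah^{-1/2}$ is unitary by Lemma~\ref{lem:pos}(e); being real with determinant $1$ and trace $-1$, it is a rotation by $\pm2\pi/3$. The path $(h^{s/2}Ah^{-s/2},B)$ stays in $Y$, since the cube of the first entry is $I$. Its endpoint $(U',B)$ is not minimal, because $[B,B^*]\neq0$; so the freedom granted by Lemma~\ref{lem:descent} is needed. Note also that $\det h=4/3$, so $h\notin\mathrm{SL}(2,\mathbb C)$.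
\end{example}

The two cases are not separated in $\mathcal M$: diagonal pairs with $\lambda^{2n}\ne1$ accumulate at pairs with $T=\pm I$. In rank $r$ they are also mixed. The space $\mathbb C^r$ is the orthogonal sum of the eigenspaces of $T$, each of them is preserved by $A$ and $B$, and on each of them $T$ is a scalar $\tau$, so that one can rescale $A$ by $|\tau|^{-s/n}$ and then argue as in the second case. The decomposition into eigenspaces jumps as $(A,B)$ varies. The point of the proof below is that the three operations are given by formulas that do not mention it, and so are continuous.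

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Consider the $K$-stable sets
\[
Y\ \supset\ Y'=\{(A,B)\in Y: A^n\in K\}\ \supset\ Y''=\{(A,B)\in Y: A\in K\}\ \supset\ Y_K .
\]
We move $\mathcal M$ into $Y'$, then $Y'$ into $Y''$, then $Y''$ into $Y_K$. In each step $s$ ranges over $[0,1]$, and $s=0$ gives the starting point.

\medskip\noindent\textbf{Step 1: from $\mathcal M$ to $Y'$.} For $(A,B)\in\mathcal M$ let $T=A^n$ and
\[
\Phi^1_s(A,B)=(A|T|^{-s/n},\,B).
\]
Since $\det|T|=|\det T|=1$, the first entry has determinant $1$. By Lemma~\ref{lem:pairs} the powers of $|T|$ commute with $A$, so $(A|T|^{-s/n})^n=T|T|^{-s}$, and this commutes with $B$ because both factors do. Thus $\Phi^1_s(A,B)\in Y$. For $s=1$ the $n$th power is the unitary factor $T|T|^{-1}\in K$, so $\Phi^1_1(A,B)\in Y'$.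

\medskip\noindent\textbf{Step 2: from $Y'$ to $Y''$.} Let $(A,B)\in Y'$ and $D=A^n\in K$. The only thing that the relation sees of $A$ is $D$. So we look for a conjugation that makes $A$ unitary and fixes $D$, and we apply it to $A$ alone. Put
\[
h=\frac1n\sum_{j=0}^{n-1}(A^j)^*A^j,\qquad \Phi^2_s(A,B)=(h^{s/2}Ah^{-s/2},\,B).
\]
The matrix $h$ is positive definite, as a mean of positive definite matrices. The matrix $A$ need not have finite order, but the sum telescopes and $D$ is unitary:
\[
A^*hA=\frac1n\sum_{j=1}^{n}(A^j)^*A^j=h+\frac1n(D^*D-I)=h .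
\]
Iterating $n$ times gives $D^*hD=h$. By Lemma~\ref{lem:pos}(e), $h^{1/2}Ah^{-1/2}$ is unitary and $D$ commutes with the powers of $h$. Therefore $(h^{s/2}Ah^{-s/2})^n=h^{s/2}Dh^{-s/2}=D$, which commutes with $B$. Conjugation preserves the determinant, whatever $\det h$ is. So $\Phi^2_s(A,B)\in Y$ and $\Phi^2_1(A,B)\in Y''$.

\medskip\noindent\textbf{Step 3: from $Y''$ to $Y_K$.} For $(A,B)\in Y''$ put
\[
\Phi^3_s(A,B)=(A,\,B|B|^{-s}).
\]
Since $\det|B|=1$, the second entry has determinant $1$. The unitary matrix $A^n$ commutes with $B$, hence with $|B|^{-s}$ by Lemma~\ref{lem:pos}(d). So $\Phi^3_s(A,B)\in Y$, and $\Phi_1^3(A,B)\in Y_K$.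

\medskip\noindent\textbf{Conclusion.} Define $\Phi\colon\mathcal M\times[0,1]\to Y$ by $\Phi_t=\Phi^1_{3t}$ on $[0,\frac13]$, $\Phi_t=\Phi^2_{3t-1}\circ\Phi^1_1$ on $[\frac13,\frac23]$ and $\Phi_t=\Phi^3_{3t-2}\circ\Phi^2_1\circ\Phi^1_1$ on $[\frac23,1]$. Each $\Phi^i$ is built from products, sums, adjoints and real powers of positive definite matrices, so it is continuous and $K$-equivariant by Lemma~\ref{lem:pos}(a). If $A$ and $B$ are unitary, then $|T|=h=|B|=I$ and each $\Phi^i_s$ fixes $(A,B)$. Since $Y_K\subset\mathcal M$ by Lemma~\ref{lem:pairs}, Lemma~\ref{lem:descent} applies and proves Theorem~\ref{thm:A}. \qed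

\begin{remark}
Minimality enters only in Step 1, and Step 2 can leave $\mathcal M$ (Example~\ref{ex:order3}), so Step 1 comes first. Steps 2 and 3 use only that $A^n$ is unitary, and neither changes $A^n$.
\end{remark}

\section{Central extensions of free products}\label{sec:B}

Let $\Gamma$, $Z$, $G$, $K$ be as in Theorem~\ref{thm:B}. As explained in Section~\ref{sec:groups}, we may assume that $G\subset\mathrm{GL}_N(\mathbb C)$ is Zariski closed and stable under adjoints and that $K=G\cap\mathrm U(N)$. The plan is that of Section~\ref{sec:A}, with $Z$ in place of $\langle a^n\rangle$, and three points need a new argument. We must know that a representation can be modified on each free factor separately; we must replace the root $|T|^{1/n}$ when $Z$ is not cyclic; and we must replace the arithmetic mean $h$, which need not lie in $G$.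

\subsection{The representation variety}

Let $S$ be a finite generating set of $\Gamma$ with $1\in S=S^{-1}$, let $V=\operatorname{End}(\mathbb C^N)^S$, and identify $Y=\operatorname{Hom}(\Gamma,G)$ with a subset of $V$ by $\rho\mapsto(\rho(\gamma))_{\gamma\in S}$. We take $S$ symmetric because $G$ need not be closed in $\operatorname{End}(\mathbb C^N)$. The set $Y$ is Zariski closed in $V$: it is cut out by the equations $X_{\gamma_1}\cdots X_{\gamma_\nu}=I$ for all words with $\gamma_1\cdots\gamma_\nu=1$ in $\Gamma$, among them $X_\gamma X_{\gamma^{-1}}=I$, and by the equations of $G$ with $\det(X_\gamma)^{-1}$ replaced by $\det X_{\gamma^{-1}}$. For each $\gamma\in\Gamma$ the map $\rho\mapsto\rho(\gamma)$ is polynomial. The set $Y_K=\operatorname{Hom}(\Gamma,K)=Y\cap K^S$ is compact and $K$-stable.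

If $X$ is invertible and $\sigma_i$ are the eigenvalues of $|X|$, then $\|X\|^2+\|X^{-1}\|^2=\sum_i(\sigma_i^2+\sigma_i^{-2})\ge2N$, with equality for unitary $X$. Since $S=S^{-1}$,
\[
\|\rho\|^2=\tfrac12\sum_{\gamma\in S}\bigl(\|\rho(\gamma)\|^2+\|\rho(\gamma)^{-1}\|^2\bigr)\ge N|S|\qquad(\rho\in Y),
\]
with equality on $Y_K$. Hence $Y_K\subset\mathcal M$.

Let $\Gamma_i\supset Z$ be the preimage of $F_i$ in $\Gamma$, and let $b_1,\dots,b_l\in\Gamma$ be lifts of the free generators of $\mathbb Z^{*l}$.

\begin{lemma}[gluing]\label{lem:glue}
The group $\Gamma$ is generated by $Z$, the $\Gamma_i$ and the $b_j$. Given homomorphisms $\sigma_0\colon Z\to G$ and $\sigma_i\colon\Gamma_i\to G$ with $\sigma_i|_Z=\sigma_0$, and elements $B_1,\dots,B_l\in G$ that commute with $\sigma_0(Z)$, there is a unique homomorphism $\sigma\colon\Gamma\to G$ with $\sigma|_Z=\sigma_0$, $\sigma|_{\Gamma_i}=\sigma_i$ and $\sigma(b_j)=B_j$.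
\end{lemma}

\begin{proof}
Let $E$ be the quotient of the free product of $Z,\Gamma_1,\dots,\Gamma_m$ and a free group on $\beta_1,\dots,\beta_l$ by the relations that identify each $z\in Z$ with its copy in each $\Gamma_i$, and by the relations $z\beta_j=\beta_jz$. Homomorphisms $E\to G$ correspond bijectively to data $(\sigma_0,\sigma_i,B_j)$ as in the statement. Since $Z$ is central in $\Gamma$, the inclusions and $\beta_j\mapsto b_j$ define a homomorphism $\varepsilon\colon E\to\Gamma$, and it suffices to show that $\varepsilon$ is bijective. The image $Z_E$ of $Z$ in $E$ commutes with all generators, so it is central, and $\varepsilon$ maps it bijectively onto $Z$ because $Z\to E\to\Gamma$ is the inclusion. Setting the elements of $Z$ equal to $1$ in the presentation of $E$ gives $E/Z_E\cong F_1*\dots*F_m*\mathbb Z^{*l}$, and $\varepsilon$ induces the isomorphism of this group with $\Gamma/Z$. So the kernel of $\varepsilon$ lies in $Z_E$, where $\varepsilon$ is injective, and the image of $\varepsilon$ contains $Z$ and maps onto $\Gamma/Z$.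
\end{proof}

Write each $\gamma\in S$, once and for all, as a product of elements of $Z$, of the $\Gamma_i$, and of the $b_j^{\pm1}$. Then $\sigma(\gamma)$ is the corresponding product of values of the data. Consequently, if all values $\sigma_0(z)$, $\sigma_i(\delta)$, $B_j$ depend continuously and $K$-equivariantly on a parameter, so does $\sigma\in Y$. We use the $K$-stable sets
\[
Y\ \supset\ Y'=\{\rho:\rho(Z)\subset K\}\ \supset\ Y''=\{\rho\in Y':\rho(\Gamma_i)\subset K\text{ for all }i\}\ \supset\ Y_K .
\]

\subsection{Step 1: the central subgroup}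

Let $\rho\in\mathcal M$. For $z\in Z$ write $\rho(z)=k_zp_z$ with $p_z=|\rho(z)|\in\mathcal P$ and $k_z\in K$. We want to remove the factors $p_z$. In Section~\ref{sec:A} we multiplied $A$ by $|T|^{-s/n}$ and $B$ by $I$; in other words, we extended $z\mapsto p_z$ from $\langle a^n\rangle$ to the homomorphism $a\mapsto|T|^{1/n}$, $b\mapsto I$ on $\Gamma_n$. In general we need an extension $\gamma\mapsto P_\gamma$ with values in commuting positive matrices. Such a homomorphism kills every element of finite order in $\Gamma^{\mathrm{ab}}$, since a positive definite matrix of finite order is $I$. Part (c) of the next lemma shows that this is no obstruction.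

\begin{lemma}\label{lem:center}
Let $\rho\in\mathcal M$ and $z,w\in Z$.
\begin{enumerate}
\item[(a)] All powers $p_z^s$ commute with $\rho(\Gamma)$.
\item[(b)] $p_z$ commutes with $p_w$ and $k_w$, and $p_{zw}=p_zp_w$.
\item[(c)] If the image of $z$ in $\Gamma^{\mathrm{ab}}$ has finite order, then $p_z=I$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $z$ is central, $\rho(z)\in G$ fixes $\rho$; apply Lemma~\ref{lem:stab}.

(b) The Hermitian matrix $p_z$ commutes with $\rho(w)$ by (a), hence with $p_w=|\rho(w)|$ by Lemma~\ref{lem:pos}(d), hence with $k_w=\rho(w)p_w^{-1}$. So $\rho(zw)=k_zp_zk_wp_w=(k_zk_w)(p_zp_w)$, with $p_zp_w$ positive definite by Lemma~\ref{lem:pos}(c). Uniqueness of the polar decomposition gives $p_{zw}=p_zp_w$.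

(c) Let $W\neq0$ be the eigenspace of $p_z$ for an eigenvalue $\mu>0$. By (a) and (b) it is stable under $\rho(\Gamma)$ and under $k_z$. The homomorphism $\chi\colon\Gamma\to\mathbb C^*$, $\chi(\gamma)=\det(\rho(\gamma)|_W)$, factors through $\Gamma^{\mathrm{ab}}$, so $\chi(z)$ is a root of unity. On the other hand $|\chi(z)|=|\det(k_z|_W)|\,\mu^{\dim W}=\mu^{\dim W}$, since $k_z|_W$ is unitary. So $\mu=1$.
\end{proof}

Let $\Lambda$ be the quotient of $\Gamma^{\mathrm{ab}}$ by its torsion subgroup, a free abelian group of finite rank. Write $\bar\gamma$ for the image of $\gamma$ in $\Lambda$ and $\bar Z$ for the image of $Z$. Choose $z_1,\dots,z_d\in Z$ such that $\bar z_1,\dots,\bar z_d$ is a basis of $\bar Z$. These vectors are linearly independent in $\Lambda\otimes\mathbb R$; choose a linear projection of $\Lambda\otimes\mathbb R$ onto their span, and write the projection of $\bar\gamma$ as $\sum_ic_i(\gamma)\bar z_i$. The $c_i\colon\Gamma\to\mathbb R$ are homomorphisms, they depend only on choices made in $\Gamma$ and not on $\rho$, and for $z\in Z$ the $c_i(z)$ are the integers with $\bar z=\sum_ic_i(z)\bar z_i$.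 For $\rho\in\mathcal M$ put
\[
P_\gamma=\prod_{i=1}^dp_{z_i}^{\,c_i(\gamma)},\qquad \Phi^1_s(\rho)(\gamma)=\rho(\gamma)P_\gamma^{-s}.
\]
The powers of the $p_{z_i}$ lie in $\mathcal P$, commute with one another and commute with $\rho(\Gamma)$. Hence $P_\gamma\in\mathcal P$, and $\gamma\mapsto P_\gamma^{-s}=\prod_ip_{z_i}^{-sc_i(\gamma)}$ is a homomorphism into the centralizer of $\rho(\Gamma)$ in $G$. It follows that
\[
\rho(\gamma)P_\gamma^{-s}\rho(\delta)P_\delta^{-s}=\rho(\gamma\delta)P_{\gamma\delta}^{-s},
\]
so $\Phi^1_s(\rho)\in Y$. For $z\in Z$ the element $z\prod_iz_i^{-c_i(z)}\in Z$ has trivial image in $\Lambda$, so Lemma~\ref{lem:center}(b),(c) give $p_z=P_z$. Thus $\Phi^1_1(\rho)(z)=k_z\in K$, and $\Phi^1_1(\rho)\in Y'$. The map $\Phi^1$ is continuous and $K$-equivariant by Lemma~\ref{lem:pos}(a), and it fixes each $\rho\in Y_K$, for which all $p_{z_i}$ equal $I$. This step uses the centrality of $Z$ and nothing about $\Gamma/Z$. For $\Gamma_n$ one has $\Lambda=\mathbb Z^2$, and the choice $z_1=a^n$, $c_1(a)=1/n$, $c_1(b)=0$ gives back Step 1 of Section~\ref{sec:A}.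

\subsection{Barycenters}

In Section~\ref{sec:A} the mean $h$ could lie outside $\mathrm{SL}(r,\mathbb C)$, and this was harmless only because every invertible matrix normalizes $\mathrm{SL}(r,\mathbb C)$. For general $G$ we need a mean that stays in $\mathcal P$. The geometry of $\mathrm{Pos}_N$ provides one. Put
\[
\operatorname{dist}(x,y)=\|\log(x^{-1/2}yx^{-1/2})\|\qquad(x,y\in\mathrm{Pos}_N).
\]
This is a metric that induces the usual topology; closed balls are compact; the maps $x\mapsto g^*xg$, $g\in\mathrm{GL}_N(\mathbb C)$, are isometries; the geodesic from $y$ to $y'$ is $t\mapsto y^{1/2}(y^{-1/2}y'y^{-1/2})^ty^{1/2}$; and the space is CAT(0) \cite[II.10]{BH}. The last property means that geodesic triangles are at most as thick as Euclidean triangles with the same side lengths. We use it only through the comparison with the Euclidean formula for a median: if $y''$ is the midpoint of $y$ and $y'$, then for all $x$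
\begin{equation}\label{eq:CN}
\operatorname{dist}(y'',x)^2\le\tfrac12\operatorname{dist}(y,x)^2+\tfrac12\operatorname{dist}(y',x)^2-\tfrac14\operatorname{dist}(y,y')^2 .
\end{equation}
The subset $\mathcal P$ is closed in $\mathrm{Pos}_N$ and stable under $x\mapsto g^*xg$ for $g\in G$. By Lemma~\ref{lem:powers} and the formula for geodesics, it contains the midpoint of any two of its points.

\begin{lemma}\label{lem:bar}
Let $F$ be a finite nonempty set. For $x=(x_\alpha)_{\alpha\in F}\in\mathcal P^F$ the function $f_x(y)=\sum_\alpha\operatorname{dist}(y,x_\alpha)^2$ on $\mathcal P$ has a unique minimizer $\operatorname{bar}(x)\in\mathcal P$. The map $\operatorname{bar}\colon\mathcal P^F\to\mathcal P$ is continuous and invariant under permutations of $F$; it satisfies $\operatorname{bar}((g^*x_\alpha g)_\alpha)=g^*\operatorname{bar}(x)g$ for $g\in G$; and it sends a constant family to its value.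
\end{lemma}

\begin{proof}
Fix $\alpha_0\in F$. The set of $y\in\mathcal P$ with $f_x(y)\le f_x(x_{\alpha_0})$ is closed, nonempty, and contained in the ball of radius $f_x(x_{\alpha_0})^{1/2}$ about $x_{\alpha_0}$. It is therefore compact, and a minimizer exists. If $y,y'$ are minimizers with midpoint $y''\in\mathcal P$, summing \eqref{eq:CN} gives $f_x(y'')\le\min f_x-\frac{|F|}4\operatorname{dist}(y,y')^2$, so $y=y'$. Invariance, equivariance and the value on constant families follow from uniqueness, because $f_x$ does not depend on the labeling, $y\mapsto g^*yg$ is an isometry of $\mathcal P$ onto itself, and $f_x$ vanishes at the common value of a constant family.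

For continuity let $x^\nu\to x$ and $y^\nu=\operatorname{bar}(x^\nu)$. Since $\operatorname{dist}(y^\nu,x^\nu_{\alpha_0})^2\le f_{x^\nu}(x^\nu_{\alpha_0})$ is bounded, the $y^\nu$ lie in a compact subset of $\mathcal P$. If $y$ is the limit of a subsequence, then passing to the limit in $f_{x^\nu}(y^\nu)\le f_{x^\nu}(w)$ gives $f_x(y)\le f_x(w)$ for every $w\in\mathcal P$, so $y=\operatorname{bar}(x)$. Hence $y^\nu\to\operatorname{bar}(x)$.
\end{proof}

\subsection{Step 2: the finite factors}

Let $\rho\in Y'$ and fix $i$. For $\gamma\in\Gamma_i$ put $x_\gamma=\rho(\gamma)^*\rho(\gamma)\in\mathcal P$. The group $\Gamma_i$ may be infinite, but for $z\in Z$ we have $x_{z\gamma}=\rho(\gamma)^*\rho(z)^*\rho(z)\rho(\gamma)=x_\gamma$ because $\rho(z)$ is unitary. So $x_\gamma$ depends only on the class of $\gamma$ in $\Gamma_i/Z=F_i$. This group is finite, and we can form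
\[
h_i=\operatorname{bar}\bigl((x_\gamma)_{\gamma\in F_i}\bigr)\in\mathcal P .
\]
For $\delta\in\Gamma_i$ we have $\rho(\delta)^*x_\gamma\rho(\delta)=x_{\gamma\delta}$, and right multiplication by $\delta$ permutes $F_i$. Lemma~\ref{lem:bar} gives $\rho(\delta)^*h_i\rho(\delta)=h_i$. By Lemma~\ref{lem:pos}(e), $h_i^{1/2}\rho(\delta)h_i^{-1/2}$ is unitary for all $\delta\in\Gamma_i$, and, taking $\delta=z\in Z$, the unitary matrix $\rho(z)$ commutes with the powers of $h_i$.

Consider the data $\sigma_0=\rho|_Z$, $\sigma_i=h_i^{s/2}\rho|_{\Gamma_i}h_i^{-s/2}$, $B_j=\rho(b_j)$. They take values in $G$ since $h_i^{s/2}\in\mathcal P$; we have just seen that $\sigma_i|_Z=\sigma_0$; and the $B_j$ commute with $\sigma_0(Z)$. Let $\Phi^2_s(\rho)\in Y$ be the homomorphism given by Lemma~\ref{lem:glue}. Then $\Phi^2_0(\rho)=\rho$ and $\Phi^2_1(\rho)\in Y''$. The elements $h_i$ depend continuously on $\rho$. If $\rho$ is replaced by $k\rho k^{-1}$ with $k\in K$, then $x_\gamma$ becomes $kx_\gamma k^{-1}=(k^{-1})^*x_\gamma k^{-1}$, so $h_i$ becomes $kh_ik^{-1}$. Hence $\Phi^2$ is continuous and $K$-equivariant.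 For $\rho\in Y_K$ all $x_\gamma$ equal $I$, so $h_i=I$ and $\Phi^2_s(\rho)=\rho$. The free product structure is what allows a different conjugating element $h_i$ for each $i$.

\subsection{Step 3: the free factors, and the conclusion}

Let $\rho\in Y''$. Consider the data $\sigma_0=\rho|_Z$, $\sigma_i=\rho|_{\Gamma_i}$, $B_j=\rho(b_j)|\rho(b_j)|^{-s}$. The $B_j$ lie in $G$ by Lemma~\ref{lem:powers}. Each $\rho(z)$, $z\in Z$, is unitary and commutes with $\rho(b_j)$, so it commutes with $B_j$ by Lemma~\ref{lem:pos}(d). Lemma~\ref{lem:glue} gives $\Phi^3_s(\rho)\in Y$ with $\Phi^3_0(\rho)=\rho$. For $s=1$ it maps the generators $Z$, $\Gamma_i$, $b_j$ into $K$, so $\Phi^3_1(\rho)\in Y_K$. The map $\Phi^3$ is continuous and $K$-equivariant by Lemma~\ref{lem:pos}(a), and it fixes each $\rho\in Y_K$, for which $|\rho(b_j)|=I$.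

Concatenating $\Phi^1,\Phi^2,\Phi^3$ by the formula at the end of Section~\ref{sec:A} yields a map $\Phi\colon\mathcal M\times[0,1]\to Y$ that satisfies the hypotheses of Lemma~\ref{lem:descent}. This proves Theorem~\ref{thm:B}. \qed

\begin{proof}[Proof of Corollary~\ref{cor:examples}]
In each case we exhibit $Z$.

(1) The element $a^n$ commutes with $a$ and $b$. With $Z=\langle a^n\rangle$ we get $\Gamma_n/Z=\langle a,b\mid a^n=1\rangle\cong\mathbb Z/n*\mathbb Z$.

(2) The element $x^p=y^q$ commutes with $x$ and $y$. With $Z=\langle x^p\rangle$ we get $\Gamma/Z=\langle x,y\mid x^p=y^q=1\rangle\cong\mathbb Z/p*\mathbb Z/q$.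

(3) Take $Z=\mathbb Z^d$.

(4) Let the base have genus $g$ and $c\ge1$ boundary circles, let there be $m$ exceptional fibers of multiplicities $\alpha_1,\dots,\alpha_m$, and let $h$ be the class of a regular fiber. The standard presentation has generators $u_1,v_1,\dots,u_g,v_g$, $q_1,\dots,q_m$, $e_1,\dots,e_c$, $h$, and relations saying that $h$ commutes with all generators (here the orientability of the manifold and of the base is used), that $q_i^{\alpha_i}h^{\beta_i}=1$, and that $\prod_j[u_j,v_j]\prod_iq_i\prod_ke_k=h^{\beta}$, for certain integers $\beta_i,\beta$. So $Z=\langle h\rangle$ is central. Setting $h=1$, the last relation expresses $e_c$ in the other generators, and eliminating it leaves only the relations $q_i^{\alpha_i}=1$. Hence $\Gamma/Z\cong\mathbb Z/\alpha_1*\dots*\mathbb Z/\alpha_m*\mathbb Z^{*(2g+c-1)}$.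
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH}
Bridson, Haefliger, \emph{Metric Spaces of Non-Positive Curvature}.

\bibitem{GLMM}
\'Angel Gonz\'alez-Prieto, Marina Logares, Javier Mart\'inez, Vicente Mu\~noz, \emph{Stratification of $\mathrm{SU}(r)$-character varieties of twisted Hopf links}, arXiv:2303.06218 (2023).

\bibitem{KN}
Kempf, Ness, \emph{The length of vectors in representation spaces}, LNM 732 (1979), 233--243.

\end{thebibliography}
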